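\title{The dimension of the projection of Harer's spine to Teichm\"uller space}

\begin{abstract}
Harer's spine $\mathcal Y$ is a complex of dimension $4g-5+2s$ onto which the decorated Teichm\"uller space of a surface of genus $g$ with $s\ge1$ punctures retracts equivariantly. Forgetting the decoration projects $\mathcal Y$ to a subset $\pi(\mathcal Y)$ of Teichm\"uller space $\mathcal T_g^s$. We prove that $\dim\pi(\mathcal Y)=\min\{\dim\mathcal Y,\dim\mathcal T_g^s\}$. Hence $\dim \pi(\mathcal Y)$ equals the virtual cohomological dimension of the mapping class group if and only if $s=1$ or $(g,s)=(0,3)$. The proof computes the rank of $d\pi$ on a top cell of $\mathcal Y$ near a ribbon graph with one vertex, where the rank is governed by the periods of a hyperelliptic curve.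
\end{abstract}

\section{Introduction}

Let $F$ be a closed connected oriented surface of genus $g$, let $\Delta=\{p_1,\dots,p_s\}\subset F$ be a set of $s\ge1$ points, and let $F_g^s=F\setminus\Delta$. We assume throughout that $2g+s>2$. The mapping class group $\mathrm{Mod}_g^s$ is the group of isotopy classes of orientation-preserving diffeomorphisms of $F_g^s$; it may permute the punctures. It acts on the Teichm\"uller space $\mathcal T_g^s$ of marked Riemann surfaces of genus $g$ with $s$ distinguished points, a manifold of real dimension $6g-6+2s$.

For a discrete group $G$, a \emph{model for $\underline EG$}, the classifying space for proper actions, is a $G$-CW complex in which the fixed-point set of a subgroup is contractible if the subgroup is finite and empty otherwise. The space $\mathcal T_g^s$ is a model for $\underline E\,\mathrm{Mod}_g^s$, and one would like a model of the smallest possible dimension. A torsion-free subgroup of finite index acts freely on any model, and the model is contractible, so the dimension of a model is at least the virtual cohomological dimension $\mathrm{vcd}(\mathrm{Mod}_g^s)$. The group $\mathrm{Mod}_g^s$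 has the same vcd as its finite-index subgroup of classes that fix every puncture, and for $s\ge1$ Harer's formula gives
\begin{equation}\label{eq:vcd}
\mathrm{vcd}(\mathrm{Mod}_g^s)=\begin{cases}4g-4+s,& g\ge1,\\ s-3,& g=0.\end{cases}
\end{equation}
We say that a model has \emph{minimal dimension} if its dimension equals the vcd. Here and below $\dim$ is covering dimension, which agrees with the CW dimension on finite-dimensional CW complexes.

A small candidate comes from Harer's spine. The \emph{decorated Teichm\"uller space} $\mathcal T_g^s(\Delta)$ is the product of $\mathcal T_g^s$ with the open $(s-1)$-simplex of positive weights on $\Delta$ of total mass $1$, with the diagonal action of $\mathrm{Mod}_g^s$. It deformation retracts equivariantly onto the spine $\mathcal Y\subset\mathcal T_g^s(\Delta)$ of \cite[Section~2]{Harer}, a complex of dimension $4g-5+2s$ whose definition we recall in Section~\ref{sec:spine}. Let $\pi:\mathcal T_g^s(\Delta)\to\mathcal T_g^s$ be the projection. The image $\pi(\mathcal Y)$ is an equivariant deformation retract of $\mathcal T_g^s$, hence a model for $\underline E\,\mathrm{Mod}_g^s$ of dimension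 at most $4g-5+2s$; this fact motivates the question but is not used in our computation of the dimension. The following question is posed in \cite{CJLS}.

\medskip
\noindent\textbf{Question.} \emph{Is $\pi(\mathcal Y)$ a model for $\underline E\,\mathrm{Mod}_g^s$ of minimal dimension?}
\medskip

The numbers suggest two opposite guesses. The fibers of $\pi$ have dimension $s-1$, and for $g\ge1$ we have $\dim\mathcal Y-(s-1)=4g-4+s$, which is exactly the vcd. So if the top cells of $\mathcal Y$ were swept out by open pieces of fibers, the projection would lose $s-1$ dimensions and land on the vcd. On the other hand, a $k$-dimensional submanifold in general position with respect to a projection onto a $d$-dimensional manifold has an image of dimension $\min\{k,d\}$. The simplest cases do not separate the guesses: for $s=1$ the fibers are points and $4g-5+2s=4g-3$ is the vcd, and for $(g,s)=(0,3)$ the space $\mathcal T_0^3$ is a point. In all other cases general position prevails.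

\begin{theorem}\label{thm:main}
Let $s\ge1$ and $2g+s>2$. Then
\[
\dim\pi(\mathcal Y)=\min\{\dim\mathcal Y,\dim\mathcal T_g^s\}=\begin{cases}4g-5+2s,&g\ge1,\\ 2s-6,&g=0.\end{cases}
\]
Hence $\dim\pi(\mathcal Y)-\mathrm{vcd}(\mathrm{Mod}_g^s)$ equals $s-1$ if $g\ge1$ and $s-3$ if $g=0$, and $\pi(\mathcal Y)$ has minimal dimension if and only if $s=1$ or $(g,s)=(0,3)$. Moreover:
\begin{itemize}
\item[(a)] if $g\ge1$ and $s\ge2$, there is a subset of $\mathcal Y$ homeomorphic to an open cell of dimension $4g-5+2s=\dim\mathcal Y$ on which $\pi$ is real-analytic, and an immersion off a proper real-analytic subset;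
\item[(b)] if $g=0$ and $s\ge4$, then $\pi(\mathcal Y)$ is a proper subset of $\mathcal T_0^s$ with nonempty interior.
\end{itemize}
\end{theorem}

The theorem concerns $\pi(\mathcal Y)$ only. It does not decide whether some other model of dimension $\mathrm{vcd}(\mathrm{Mod}_g^s)$ exists; to the knowledge of the authors of \cite{CJLS}, this is unknown for $s\ge2$.

The spine contains open cubes of top dimension, parametrized by the edge lengths of a spanning tree $T$ in a trivalent ribbon graph (Section~\ref{sec:spine}). The kernel of $d\pi$ on such a cube is described by integrals $A_e(\varphi)$ of holomorphic quadratic differentials $\varphi$ along vertical lines crossing the edges $e$ (Section~\ref{sec:derivative}), and the theorem reduces to finding one point where the rank is as large as possible (Section~\ref{sec:reduction}). The remaining sections find such a point by shrinking $T$.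

\section{The spine and metric ribbon graphs}\label{sec:spine}

\subsection{Arc systems and their dual graphs}

An \emph{arc} is a path in $F$ with endpoints in $\Delta$ (possibly equal) and with interior embedded in $F_g^s$. It is \emph{essential} if it does not bound a disk whose interior misses $\Delta$. The \emph{arc complex} $\mathcal A$ is the simplicial complex whose simplices are the isotopy classes of \emph{arc systems}, that is, of collections of essential, pairwise non-isotopic arcs with disjoint interiors. An arc system $\alpha$ is \emph{filling} if every component of $F\setminus(\Delta\cup\alpha)$ is an open disk. \emph{Harer's spine} $\mathcal Y$ is the subcomplex of the barycentric subdivision of $\mathcal A$ spanned by the barycenters of filling systems. Its simplices are the chains $\alpha_0\subsetneq\dots\subsetneq\alpha_k$ of filling systems.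

A \emph{ribbon graph} is a finite connected graph with a cyclic order on the half-edges at each vertex. It thickens to an oriented surface, and the boundary components of the thickening trace out the \emph{faces}, or boundary cycles, of the graph. A filling system $\alpha$ has a dual ribbon graph $\Gamma\subset F_g^s$, with a vertex in each complementary disk and one edge crossing each arc. All valences are at least $3$, since no disk is a monogon or a bigon, and each component of $F\setminus\Gamma$ is a disk containing exactly one point of $\Delta$, so the faces are indexed by $\Delta$. Conversely, every graph in $F_g^s$ with these properties is dual to a filling system. By Euler's formula a trivalent $\Gamma$ has $4g-4+2s$ vertices and $6g-6+3s$ edges, while a one-vertex $\Gamma$ has $2g+s-1$ edges. The difference $4g-5+2s$ of the two edge counts is the length of the longest chains, that is, $\dim\mathcal Y$.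

For $(g,s)=(0,3)$ there are six arcs: one arc $[ij]$ joining $p_i$ to $p_j$ for each pair, and one loop $[ii]$ at each $p_i$ separating the other two points. The filling systems are $\{[12],[13],[23]\}$, the three pairs $\{[ij],[ik]\}$, and the three triples $\{[ij],[ik],[ii]\}$. Thus $\mathcal Y$ is a tripod with each leg subdivided once, and $\pi$ collapses it to a point.

\subsection{The Jenkins--Strebel identification}

Let $\Gamma$ be dual to a filling system $\alpha$, with edge set $E$, and let $\ell\in\mathbb R_{>0}^E$ be a choice of edge lengths. Let $L_p$ be the length of the face indexed by $p\in\Delta$. Glue to this face the half-infinite cylinder $\{\operatorname{Im}\zeta\ge0\}/L_p\mathbb Z$ along its boundary circle. The result is a Riemann surface with a quadratic differential $q$ equal to $d\zeta^2$ in the flat coordinates. A vertex of valence $k$ is a cone point of angle $k\pi$, that is, a zero of $q$ of order $k-2$. In the coordinate $\omega_p=e^{2\pi i\zeta/L_p}$ the open half-cylinder is the punctured unit disk; we fill in the point $p=\{\omega_p=0\}$, where $q$ has a double pole. We write $S_\Gamma(\ell)$ for the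 resulting compact surface with its $s$ distinguished points and the marking induced by $\Gamma\subset F_g^s$, and
\[
\Phi:\mathbb R_{>0}^E\to\mathcal T_g^s,\qquad \Phi(\ell)=[S_\Gamma(\ell)].
\]
Scaling $\ell$ scales the flat metric, so $\Phi(\lambda\ell)=\Phi(\ell)$ for $\lambda>0$.

The theory of Jenkins--Strebel differentials identifies $\mathcal T_g^s(\Delta)$, by an equivariant homeomorphism, with the union of the open simplices of $\mathcal A$ that correspond to filling systems. The point of the open simplex of $\alpha$ with barycentric coordinates $\ell/|\ell|$, where $|\ell|=\sum_e\ell_e$, corresponds to $S_\Gamma(\ell)$ with weights $L_p/\sum_{p'}L_{p'}$. This is how $\mathcal Y$ sits in $\mathcal T_g^s(\Delta)$, and on the open simplex of $\alpha$ the projection $\pi$ is $\Phi$.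

A second decomposition of $S_\Gamma(\ell)$ is better suited to varying $\ell$. Cutting along the vertical half-lines that issue from the vertices divides $S_\Gamma(\ell)\setminus\Delta$ into \emph{strips} $\Sigma_e=\{0\le\operatorname{Re}\zeta\le\ell_e\}$, one for each edge $e$, with $e=\Sigma_e\cap\mathbb R$. The upper and lower halves of $\Sigma_e$ lie in the half-cylinders on the two sides of $e$. The coordinate $\zeta$ on $\Sigma_e$ is determined up to $\zeta\mapsto\ell_e-\zeta$. The \emph{height} $|\operatorname{Im}\zeta|$ is a well-defined function on $S_\Gamma(\ell)\setminus\Delta$.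

\subsection{Cubes in the spine}

The simplices of $\mathcal Y$ are awkward for computation, but many of them fit together into a cube on which edge lengths are coordinates.

\begin{lemma}\label{lem:cube}
Let $\Gamma$ be trivalent, let $T\subset\Gamma$ be a spanning tree, regarded as a set of edges, and let
\[
Q_T=\{\ell\in\mathbb R_{>0}^E:\ \ell_e=1\text{ for }e\notin T,\ \ 0<\ell_e<1\text{ for }e\in T\}\cong(0,1)^T .
\]
Then $|T|=4g-5+2s$, the map $\ell\mapsto\ell/|\ell|$ is a homeomorphism from $Q_T$ onto a subset of $\mathcal Y$, and under it $\pi$ corresponds to $\Phi|_{Q_T}$.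
\end{lemma}

\begin{proof}
The tree has one edge fewer than $\Gamma$ has vertices. The normalization is inverted by dividing by the coordinate of an edge outside $T$, and $\Phi$ is scale invariant. It remains to see that $\ell/|\ell|\in\mathcal Y$. For $0<a\le1$ let $E_a=\{e:\ell_e\ge a\}\supset E\setminus T$. Then $\ell=\int_0^1\mathbf 1_{E_a}\,da$. The sets $E_a$ take finitely many nested values $E'$, so $\ell$ is a positive combination of the vectors $\mathbf 1_{E'}$, and $\ell/|\ell|$ is a convex combination of the barycenters $\mathbf 1_{E'}/|E'|$ of a chain of arc systems. Each of these systems is filling: the arcs dual to $E$ cut $F$ into triangles, and a complementary region of the system dual to $E'$ is a union of triangles joined across the arcs dual to a subtree of the forest $E\setminus E'\subset T$, hence a disk.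
\end{proof}

\section{The derivative of $\Phi$}\label{sec:derivative}

Let $S$ be a compact Riemann surface of genus $g$ with distinguished set $\Delta$, let $K$ be its canonical divisor and $D=\sum_{p\in\Delta}p$. The space $QD(S)=H^0(S,2K+D)$ consists of the quadratic differentials that are holomorphic off $\Delta$ and have at most simple poles on $\Delta$; these are the holomorphic quadratic differentials $\varphi$ on $S\setminus\Delta$ with $\|\varphi\|=\int_S|\varphi|<\infty$. The Riemann--Roch formula $h^0(\mathcal L)=\deg\mathcal L-g+1+h^0(K-\mathcal L)$, in which the last term vanishes when $\deg\mathcal L>2g-2$, gives $\dim_{\mathbb C}QD(S)=3g-3+s$, because $\deg(2K+D)=4g-4+s>2g-2$.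

We use three facts of Teichm\"uller theory. The space $\mathcal T_g^s$ is a complex manifold biholomorphic to a domain in $\mathbb C^{3g-3+s}$. For a marked surface $S$, sending the Beltrami coefficient $\mu=f_{\bar\zeta}/f_\zeta\cdot d\bar\zeta/d\zeta$ of a quasiconformal homeomorphism $f:S\to S'$ to the point $[S']$ marked through $f$ defines a holomorphic map from the open unit ball of $L^\infty$ Beltrami differentials on $S$ to $\mathcal T_g^s$ (Ahlfors--Bers). The kernel of its differential at $0$ is the set of $\dot\mu$ with $\int_S\dot\mu\varphi=0$ for all $\varphi\in QD(S)$ (Teichm\"uller's lemma); if $\dot\mu=\nu\,d\bar\zeta/d\zeta$ and $\varphi=f\,d\zeta^2$ with $\zeta=x+iy$, the integrand is $\nu f\,dx\,dy$.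

Changing the length of $e$ stretches the strip $\Sigma_e$ horizontally, so the pairing leads to integrals over strips. For $\varphi\in QD(S_\Gamma(\ell))$ write $\varphi=f\,d\zeta^2$ on $\Sigma_e$ and set
\begin{equation}\label{eq:A}
A_e(\varphi)=\int_{-\infty}^\infty f(x+iy)\,dy=-i\int_{\gamma_e}\frac{\varphi}{\sqrt q},\qquad 0<x<\ell_e,
\end{equation}
where $\gamma_e$ is the vertical line oriented upward and $\sqrt q=d\zeta$. If $\varphi=\varphi^p\,d\omega_p^2$ in the half-cylinder at $p$, then $\omega_p\varphi^p$ is holomorphic on the unit disk, and $d\omega_p=\pm(2\pi i/L_p)\,\omega_p\,d\zeta$ gives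
\begin{equation}\label{eq:decay}
|f|=(2\pi/L_p)^2\,|\omega_p\varphi^p|\,e^{-2\pi|y|/L_p}.
\end{equation}
So $f$ decays exponentially at both ends of the strip, uniformly in $x$. The integral converges, it is independent of $x$ by Cauchy's theorem, and it is unchanged under $\zeta\mapsto\ell_e-\zeta$, which preserves $d\zeta^2$ and $|dy|$.

\begin{lemma}\label{lem:derivative}
The map $\Phi$ is real-analytic, and $d\Phi_\ell(\dot\ell)=0$ if and only if $\sum_e\dot\ell_eA_e(\varphi)=0$ for all $\varphi\in QD(S_\Gamma(\ell))$.
\end{lemma}

\begin{proof}
Fix $\ell$. For $\ell'\in\mathbb R^E_{>0}$ the maps $x+iy\mapsto(\ell'_e/\ell_e)x+iy$ of the strips preserve the height, so they agree on the vertical half-lines along which strips are glued. They define a marking-preserving quasiconformal homeomorphism $S_\Gamma(\ell)\to S_\Gamma(\ell')$. Since $ax+iy=\frac{a+1}2\zeta+\frac{a-1}2\bar\zeta$, its Beltrami coefficient is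
\[
\mu(\ell')=\sum_e\frac{\ell'_e-\ell_e}{\ell'_e+\ell_e}\,\mathbf 1_{\Sigma_e}\frac{d\bar\zeta}{d\zeta},
\]
a real-analytic function of $\ell'$ with values in a finite-dimensional subspace. Composing with the Ahlfors--Bers map shows that $\Phi$ is real-analytic. The derivative of $\mu$ at $\ell'=\ell$ is $\dot\mu=\sum_e\frac{\dot\ell_e}{2\ell_e}\mathbf 1_{\Sigma_e}\,d\bar\zeta/d\zeta$, and by Fubini's theorem
\[
\int\dot\mu\varphi=\sum_e\frac{\dot\ell_e}{2\ell_e}\int_0^{\ell_e}\!\!\int_{-\infty}^\infty f\,dy\,dx=\frac12\sum_e\dot\ell_eA_e(\varphi).
\]
Teichm\"uller's lemma finishes the proof.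
\end{proof}

\section{Reduction to a rank estimate}\label{sec:reduction}

Put
\[
m=2g+s-3,\qquad n=2m+2,\qquad N=2m+4 .
\]
A trivalent $\Gamma$ has $n$ vertices, a spanning tree has $2m+1$ edges, and a one-vertex graph has $N$ half-edges. The value $m=0$ occurs exactly for $(g,s)=(1,1)$ and $(0,3)$. For $g=0$ we have $\dim\mathcal T_0^s=2m$.

\begin{proposition}\label{prop:rank}
Suppose that $g\ge1$, $s\ge2$, or that $g=0$, $s\ge4$. There are a trivalent graph $\Gamma$ dual to a filling system, a spanning tree $T$, and a point of $Q_T$ at which the differential of $\Phi|_{Q_T}$ has rank $2m+1$ if $g\ge1$, and rank at least $2m$ if $g=0$.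
\end{proposition}

We need three facts on the covering dimension of separable metrizable spaces: it is monotone under passing to subspaces, and $\mathbb R^k$ and the closed $k$-disk have dimension $k$; a countable union of closed subsets of dimension at most $k$ has dimension at most $k$ (countable sum theorem); and covering dimension is at most Hausdorff dimension (Szpilrajn).

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:rank}]
\emph{Upper bound.} By monotonicity $\dim\pi(\mathcal Y)\le\dim\mathcal T_g^s=6g-6+2s$. Let $\sigma$ be a closed simplex of $\mathcal Y$. It is a finite union of relatively open simplices, and the one given by a chain $\alpha_0\subsetneq\dots\subsetneq\alpha_k$ is an affine piece of the open simplex of $\alpha_k$ in $\mathcal A$, where $\pi$ is smooth by Lemma~\ref{lem:derivative}. Locally Lipschitz maps do not raise Hausdorff dimension, so the compact set $\pi(\sigma)$ has Hausdorff dimension, and hence covering dimension, at most $4g-5+2s$. There are countably many $\sigma$, so $\dim\pi(\mathcal Y)\le4g-5+2s$. Since $(6g-6+2s)-(4g-5+2s)=2g-1$, the smaller bound is $4g-5+2s$ for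 $g\ge1$ and $2s-6$ for $g=0$.

\emph{Lower bound.} If $(g,s)=(0,3)$, then $\pi(\mathcal Y)$ is a point. If $s=1$, then $\pi$ is a homeomorphism, so by Lemma~\ref{lem:cube} the set $\pi(\mathcal Y)$ contains a compact cube of dimension $4g-3$. If $g\ge1$ and $s\ge2$, then $\Phi|_{Q_T}$ is an immersion at the point given by Proposition~\ref{prop:rank}, so it embeds a small closed disk of dimension $2m+1=4g-5+2s$ in $\pi(\mathcal Y)$. If $g=0$ and $s\ge4$, then $\Phi|_{Q_T}$ is a submersion at that point, so $\pi(\mathcal Y)$ contains a nonempty open subset of $\mathcal T_0^s$. This proves the dimension formula. Subtracting \eqref{eq:vcd} gives $(4g-5+2s)-(4g-4+s)=s-1$ and $(2s-6)-(s-3)=s-3$. The difference vanishes exactly for $s=1$ and for $(g,s)=(0,3)$.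

\emph{Part (a).} Take the image of $Q_T$ in $\mathcal Y$. In global coordinates on $\mathcal T_g^s$, the $|T|\times|T|$ minors of the differential of $\Phi|_{Q_T}$ are real-analytic functions on $(0,1)^T$, and one of them is nonzero at some point. Their common zero set is a proper real-analytic subset of the connected set $(0,1)^T$, and off it $\pi$ is an immersion.

\emph{Part (b).} The interior is nonempty by the lower bound. There are finitely many ribbon graphs with valences at least $3$ and a bounded number of edges, so there are finitely many orbits of filling systems, each with finitely many subsystems, and $\mathcal Y$ has finitely many orbits of simplices. Therefore $\pi(\mathcal Y)=\mathrm{Mod}_0^s\cdot\mathcal C$ with $\mathcal C$ compact. For $s\ge4$ the largest modulus of a cross-ratio of four of the distinguished points, over all ordered quadruples, is a continuous, invariant, unbounded function on $\mathcal T_0^s$. It is bounded on $\pi(\mathcal Y)$, so $\pi(\mathcal Y)\ne\mathcal T_0^s$.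
\end{proof}

From now on we assume the hypothesis of Proposition~\ref{prop:rank}, so $m\ge1$ and $N\ge6$. By Lemma~\ref{lem:derivative} the rank at $\ell\in Q_T$ is $2m+1-\dim\mathcal K$, where
\begin{equation}\label{eq:kernel}
\mathcal K=\Big\{t\in\mathbb R^T:\ \sum_{e\in T}t_eA_e(\varphi)=0\ \text{ for all }\varphi\in QD(S_\Gamma(\ell))\Big\}.
\end{equation}

\section{The local model of a shrinking tree}\label{sec:model}

At a general point of $Q_T$ we know neither the differentials $\varphi$ nor the integrals $A_e(\varphi)$. We therefore move toward the corner of the cube: give the tree edges lengths $\varepsilon\tau_e$ and let $\varepsilon\to0$. The surface tends to the surface of the one-vertex graph $\Gamma/T$, the $n$ simple zeros of $q$ merge into one zero $v$ of order $n$, and all lines $\gamma_e$, $e\in T$, pass close to $v$. There $1/\sqrt q$ is large, so the integrals \eqref{eq:A} are dominated by a small neighborhood of the tree. After magnification by $1/\varepsilon$ this neighborhood no longer depends on $\varepsilon$ or on the rest of the surface. This section describes the magnified picture.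

\subsection{The graph and the lengths}

Let $\Gamma_0$ be the ribbon graph with one vertex $v$, half-edges $a_1,\dots,a_N$ in counterclockwise order (indices mod $N$), and edges
\[
(a_{4i+1},a_{4i+3}),\ (a_{4i+2},a_{4i+4})\quad(0\le i<g),\qquad(a_{4g+2j-1},a_{4g+2j})\quad(1\le j\le s-1).
\]
Its thickening is a boundary connected sum of $g$ one-holed tori and $s-1$ annuli, so it has genus $g$ and $s$ boundary components.

Take a planar trivalent tree with $N-2\ge4$ ends and split the first and the third end in two. The result is a planar trivalent tree with ends $a_1,\dots,a_N$ in counterclockwise order in which $\{a_1,a_2\}$ and $\{a_4,a_5\}$ are \emph{cherries}, pairs of ends attached to a common vertex. It has $n$ vertices; let $T$ be the tree formed by its $n-1=2m+1$ internal edges. Replacing $v$ by this tree gives a trivalent ribbon graph $\Gamma$ with spanning tree $T$, with $\Gamma/T=\Gamma_0$ and with the same thickening. We fix an embedding of $\Gamma$ in $F_g^s$ as the dual of a filling system. The edges of $\Gamma$ outside $T$ are the edges of $\Gamma_0$, and we call them \emph{loops}. Let \emph{gap $j$} be the planar region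 between $a_j$ and $a_{j+1}$. A face of $\Gamma$ alternately runs along a side of a loop and along the tree path bounding a gap; in particular every face contains a loop side. Figure~\ref{fig:tree} shows the case $N=6$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[very thick] (-3,0)--(3,0);
\draw (3,0)--(4.3,-1.5) node[right]{$a_1$};
\draw (3,0)--(4.3,1.5) node[right]{$a_2$};
\draw (1,0)--(1,1.9) node[above]{$a_3$};
\draw (-3,0)--(-4.3,1.5) node[left]{$a_4$};
\draw (-3,0)--(-4.3,-1.5) node[left]{$a_5$};
\draw (-1,0)--(-1,-1.9) node[below]{$a_6$};
\foreach \x in {-3,-1,1,3} \fill (\x,0) circle (2pt);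
\foreach \x in {-2,0,2} \draw[dashed] (\x,-1.9)--(\x,1.9);
\node at (2.45,-0.25) {$e_1$}; \node at (0.45,-0.25) {$e_2$}; \node at (-1.55,-0.25) {$e_3$};
\node at (4.2,0) {$H_1$}; \node at (2.8,1.2) {$H_2$}; \node at (-1,1.2) {$H_3$};
\node at (-4.2,0) {$H_4$}; \node at (-2.8,-1.2) {$H_5$}; \node at (1,-1.2) {$H_6$};
\end{tikzpicture}
\caption{A planar trivalent tree with six ends $a_1,\dots,a_6$, cherries $\{a_1,a_2\}$ and $\{a_4,a_5\}$, and internal edges $e_1,e_2,e_3$ (schematic). In the flat surface $\Omega$ each region $H_j$ is a Euclidean half-plane, so each vertex has cone angle $3\pi$. The dashed curves are the vertical lines through the midpoints of the internal edges.}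
\label{fig:tree}
\end{figure}

For $\tau\in\mathbb R_{>0}^T$ let $d_j\ge0$ be the length of the tree path from the foot of $a_j$ to the foot of $a_{j+1}$, and let $r=\sum_{j=1}^N(-1)^jd_j$. Removing an edge $e\in T$ splits the ends into two cyclic intervals, and the two sides of $e$ face the two gaps $j\ne j'$ between these intervals. So the coefficient of $\tau_e$ in $r$ is $(-1)^j+(-1)^{j'}$. For the edge below the cherry $\{a_1,a_2\}$ the gaps are $N$ and $2$, and the coefficient is $2$. For the edge below $\{a_4,a_5\}$ the gaps are $3$ and $5$, and the coefficient is $-2$. Hence $r$ takes both signs on $\mathbb R^T_{>0}$, and we fix $\tau$ with $r=0$. Then there are real numbers $o_j$ with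
\begin{equation}\label{eq:origins}
o_j+o_{j+1}=d_j\qquad(j\bmod N):
\end{equation}
choose $o_1$ and define $o_{j+1}=d_j-o_j$; since $N$ is even, $o_{N+1}=o_1+r=o_1$. The numbers $o_j$ will place an origin in each gap so that all gluings along the ends become $\zeta\mapsto-\zeta$, and the alternating sum of \eqref{eq:origins} shows that this needs $r=0$. This is where $N\ge6$ is used: for $N=4$ the tree has a single internal edge, with coefficient $\pm2$, and $r\neq0$.

\subsection{The flat plane $\Omega$ and the polynomial $P$}

Make each end $a_j$ an infinite ray, give $T$ the lengths $\tau$, and glue a closed upper half-plane $H_j$ with coordinate $\zeta_j$ into gap $j$ so that on $\partial H_j$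
\[
a_j=[o_j,\infty),\qquad a_{j+1}=(-\infty,-o_{j+1}],
\]
and the segment $[-o_{j+1},o_j]$, of length $d_j$, is the tree path. The point of $a_{j+1}$ at distance $a$ from its foot has $\zeta_j=-o_{j+1}-a$ and $\zeta_{j+1}=o_{j+1}+a$, so along $a_{j+1}$ the gluing is $\zeta_{j+1}=-\zeta_j$. The result is a Riemann surface $\Omega$ with a holomorphic quadratic differential $q_\Omega=d\zeta_j^2$, whose zeros are $n$ simple zeros at the vertices of $T$. It retracts vertically onto the tree with its rays, so it is simply connected.

Let $R_0=1+\max_j|o_j|$ and let $\Omega_0=\bigcup_j\{|\zeta_j|\le R_0\}$, a compact set containing $T$. Outside $\Omega_0$ only the gluings along rays occur, and they are those of the cone $(\mathbb C,z^ndz^2)$: define $z$ by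
\begin{equation}\label{eq:cone}
\zeta_j=(-1)^{j-1}\frac{z^{m+2}}{m+2},\qquad\frac{\pi(j-1)}{m+2}\le\arg z\le\frac{\pi j}{m+2}.
\end{equation}
The $N=2(m+2)$ sectors fill the angle $2\pi$, and the signs match between $j=N$ and $j=1$ because $N$ is even. So $z$ maps $\Omega\setminus\Omega_0$ biholomorphically onto the exterior of a disk. Adding the point $z=\infty$ gives a compact simply connected Riemann surface, hence $\Omega\cong\mathbb C$ with a global coordinate $u$. On the end, $z=h(u)$ with $h$ injective and $h(\infty)=\infty$, so $h$ has a simple pole at $\infty$, and after an affine change of $u$ we have $h(u)=u+O(u^{-1})$. Write $q_\Omega=P(u)\,du^2$. The function $P$ is entire and equals $h^nh'^2=u^n(1+O(u^{-2}))$ near $\infty$. Thus $P$ is a monic polynomial of degree $n=2m+2$ with simple roots, the vertices of $T$.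

\subsection{The hyperelliptic curve and the vertical lines}

The integrands in \eqref{eq:A} contain $1/\sqrt q$, so they live on the compact Riemann surface $X$ of $w^2=P(u)$. It has genus $m$ and two points $\infty^\pm$ over $u=\infty$, near which $w\sim\pm u^{m+1}$, and the forms $u^kdu/w$, $0\le k\le m-1$, are a basis of its holomorphic differentials.

Let $e\in T$ have sides facing gaps $j$ and $j'$. Let $G_e\subset\Omega$ be the union of the vertical half-lines in $H_j$ and $H_{j'}$ that start at the midpoint of $e$, oriented into $H_j$. It meets $T$ and the rays only at that midpoint. Let $\zeta$ be the flat coordinate along $G_e$ with $d\zeta=d\zeta_j$ in $H_j$ and $d\zeta=-d\zeta_{j'}$ in $H_{j'}$, let $y=\operatorname{Im}\zeta\in\mathbb R$ parametrize $G_e$, and fix the branch of $\sqrt P$ along $G_e$ by $\sqrt P\,du=d\zeta$. By \eqref{eq:cone}, $d\zeta_j=(-1)^{j-1}h^{m+1}h'\,du$, so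
\begin{equation}\label{eq:signs}
\sqrt P=\sigma_\pm u^{m+1}(1+O(u^{-2}))\ \text{ as }y\to\pm\infty,\qquad\sigma_+=(-1)^{j-1},\quad\sigma_-=(-1)^{j'} .
\end{equation}
The branch defines a lift $\hat G_e$ of $G_e$ to $X$, a path from $\infty^{\sigma_-}$ to $\infty^{\sigma_+}$. Put
\[
\kappa_e=\sigma_+-\sigma_-=-\big((-1)^j+(-1)^{j'}\big),\qquad I_{e,k}=\int_{G_e}\frac{u^kdu}{\sqrt P}=\int_{\hat G_e}\frac{u^kdu}{w}\quad(0\le k\le m-1).
\]
The boundary of $\hat G_e$ is $\frac{\kappa_e}2(\infty^+-\infty^-)$. Exchanging $j$ and $j'$ reverses both the orientation and the branch, so $\kappa_e$ and $I_{e,k}$ depend only on $e$. Finally, let $b_e\subset X\setminus\{\infty^\pm\}$ be the preimage of the edge $e$. As $e$ joins two branch points and has none in its interior, $b_e$ is a simple closed curve. The path $\hat G_e$ crosses $b_e$ once, transversally, and misses $b_{e'}$ for $e'\ne e$.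

\section{Periods}\label{sec:periods}

Here is how these numbers arise. Put $\delta=\varepsilon^{1/(m+2)}$. On the surface with tree lengths $\varepsilon\tau$, the function $\xi=\delta u$ is a coordinate of unit size near the tree, and $\sqrt q=\varepsilon\sqrt P\,du$. For $\varphi=\sum_k\varphi_k\xi^k\,d\xi^2$ we get $\varphi/\sqrt q=\sum_k\varphi_k\,\delta^{k-m}u^kdu/\sqrt P$, to be integrated over the part of $G_e$ with $|u|$ at most of order $1/\delta$. For $k\le m-1$ the integral converges to $I_{e,k}$ and the term has size $\delta^{k-m}$. For $k=m$ the integrand is $\sigma_\pm\,du/u$ at the ends, and the term is $\kappa_e\log(1/\delta)$ to leading order. The terms with $k>m$ and the rest of the surface contribute a bounded amount. If the coefficients $\varphi_0,\dots,\varphi_m$ can be prescribed freely, then a limit $t$ of unit vectors in the kernels \eqref{eq:kernel} satisfies $\sum_et_eI_{e,k}=0$ for $k\le m-1$ and $\sum_et_e\kappa_e=0$: that is $2m+1$ real equations in $2m+1$ unknowns. Sections~\ref{sec:family} and~\ref{sec:asymptotics} justify this expansion; the present section solves the linear system.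

\subsection{The smallest case}

Let $m=1$, so $(g,s)=(1,2)$ or $(0,4)$, and take the tree of Figure~\ref{fig:tree} with $\tau_i=\tau_{e_i}$. Reading off the gaps,
\[
(d_1,\dots,d_6)=(0,\ \tau_1,\ \tau_2+\tau_3,\ 0,\ \tau_3,\ \tau_1+\tau_2),\qquad r=2\tau_1-2\tau_3,
\]
so the condition $r=0$ is $\tau_1=\tau_3$. The edges $e_1,e_2,e_3$ face the gaps $\{2,6\}$, $\{3,6\}$, $\{3,5\}$, so $(\kappa_1,\kappa_2,\kappa_3)=(-2,0,2)$. The polynomial $P$ is a quartic and $X$ is an elliptic curve with holomorphic form $du/w$. The path $\hat G_{e_2}$ is closed, while $\hat G_{e_1}$ runs from $\infty^+$ to $\infty^-$ and $\hat G_{e_3}$ runs back. Write $I_i=I_{e_i,0}$.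

As $\tau_1=\tau_3$, the half-turn of the figure is an isometry of $\Omega$ that exchanges $G_{e_1}$ and $G_{e_3}$. It is a nontrivial holomorphic involution of the $u$-plane, so it has the form $u\mapsto b-u$ and preserves both $du^2$ and $q_\Omega$. Since $I_i=\int_{G_{e_i}}du^2/\sqrt{q_\Omega}$, we get $I_1=I_3$. The cycles $\hat G_{e_1}+\hat G_{e_3}$ and $\hat G_{e_2}$ have intersection numbers $(\pm1,0)$ and $(0,\pm1)$ with $(b_{e_1},b_{e_2})$, so they form a basis of $H_1(X;\mathbb R)$, and their periods $2I_1$ and $I_2$ are linearly independent over $\mathbb R$. The equation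
\[
t_1I_1+t_2I_2+t_3I_3=(t_1+t_3)I_1+t_2I_2=0
\]
therefore has the solution line $\mathbb R\cdot(1,0,-1)$.

For $(g,s)=(0,4)$ the space $QD$ is one-dimensional, this equation is all we have, and we obtain rank at least $3-1=2=\dim\mathcal T_0^4$. For $(g,s)=(1,2)$ the space $QD$ is two-dimensional, and a differential with $\varphi_0=0$, $\varphi_1=1$ supplies the equation $\sum t_i\kappa_i=-2t_1+2t_3=0$. The vector $(1,0,-1)$ violates it, so the rank is $3=\dim\mathcal Y$. The direction that lengthens $e_1$ and shortens $e_3$ is invisible at order $\delta^{-1}$ and is detected only by the logarithmic term.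

\subsection{The general case}

The symmetry served only to name the solution line. What matters is that the paths $\hat G_e$ are independent in relative homology and that a real cycle is determined by its holomorphic periods.

\begin{lemma}\label{lem:periods}
If $t\in\mathbb R^T$ satisfies $\sum_et_eI_{e,k}=0$ for $0\le k\le m-1$ and $\sum_et_e\kappa_e=0$, then $t=0$. In particular, the space $\{t\in\mathbb R^T:\sum_et_eI_{e,k}=0,\ 0\le k\le m-1\}$ has dimension at most $1$.
\end{lemma}

\begin{proof}
Let $[t]=\sum_et_e[\hat G_e]\in H_1(X,\{\infty^\pm\};\mathbb R)$. In the exact sequence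
\[
0\to H_1(X;\mathbb R)\to H_1(X,\{\infty^\pm\};\mathbb R)\to H_0(\{\infty^\pm\};\mathbb R)
\]
the class $[t]$ maps to $\frac12\big(\sum_et_e\kappa_e\big)(\infty^+-\infty^-)=0$, so it comes from $H_1(X;\mathbb R)$. By the first hypothesis every holomorphic differential $\theta$ has $\int_{[t]}\theta=0$. Because $t$ is real, $\int_{[t]}\bar\theta=\overline{\int_{[t]}\theta}=0$ as well. Holomorphic and antiholomorphic differentials span $H^1(X;\mathbb C)$, so $[t]=0$. Under the intersection pairing $H_1(X,\{\infty^\pm\};\mathbb R)\times H_1(X\setminus\{\infty^\pm\};\mathbb R)\to\mathbb R$ we have $[t]\cdot[b_e]=\pm t_e$, hence $t=0$. The last statement follows, since the space in question meets the kernel of the linear form $t\mapsto\sum t_e\kappa_e$ only in $0$.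
\end{proof}

\section{Quadratic differentials on the degenerating family}\label{sec:family}

For small $\varepsilon>0$ let $S_\varepsilon=S_\Gamma(\ell)$ with $\ell_e=\varepsilon\tau_e$ on $T$ and $\ell_c=1$ on each loop $c$, and let $S_0=S_{\Gamma_0}(1,\dots,1)$. Let $V_\varepsilon=QD(S_\varepsilon)$ with the norm $\|\varphi\|=\int|\varphi|$. We need elements of $V_\varepsilon$ with prescribed Taylor coefficients in $\xi$ and with bounds uniform in $\varepsilon$. Riemann--Roch provides them on $S_0$. To carry them to $S_\varepsilon$ we cover all the surfaces by charts with fixed domains and converging transition maps, and use a normal family argument.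

\subsection{The local model inside $S_\varepsilon$}

Let $\varepsilon R_0<1/6$ and $\zeta_j^\varepsilon=\varepsilon\zeta_j$. We claim that $\bigcup_j\{|\zeta_j^\varepsilon|<1/3\}\subset\Omega$, with the metric scaled by $\varepsilon$, embeds isometrically in $S_\varepsilon$ as a neighborhood of $T$. The tree path of gap $j$ lies on a face $p$, and $\zeta_j^\varepsilon$ extends from this path to a flat coordinate modulo $L_p$ on the half-cylinder at $p$. Follow the boundary circle from the point $\zeta_j^\varepsilon=0$ in the negative direction. We pass the foot of $a_{j+1}$ at $-\varepsilon o_{j+1}$, run along a loop $(a_{j+1},a_i)$ of length $1$, and arrive at the foot of $a_i$, where $\zeta_i^\varepsilon=\varepsilon o_i$. So consecutive origins on the circle (possibly the same origin, once around) are at distance $1+\varepsilon(o_{j+1}+o_i)>2/3$, and the half-disks $\{|\zeta^\varepsilon_j|<1/3\}$ are embedded and disjoint in the half-cylinders. On a loop, the half-disks use at the end $a_j$ a segment of length $1/3-\varepsilon o_j<1/2$, so the segments used at the two ends are disjoint. Hence the half-disks are glued to one another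 in $S_\varepsilon$ exactly as in $\Omega$, which proves the claim.

With $\delta=\varepsilon^{1/(m+2)}$, $\xi=\delta u$ and $z_\varepsilon=\delta h(\xi/\delta)$, we have on this neighborhood $q=\varepsilon^2P(u)\,du^2$ and, outside $\Omega_0$,
\begin{equation}\label{eq:coneeps}
\zeta_j^\varepsilon=(-1)^{j-1}\frac{z_\varepsilon^{\,m+2}}{m+2}.
\end{equation}
For $\varepsilon=0$ the same argument embeds the half-disks $\{|\zeta^0_j|<1/3\}$ centered at $v$, and we let $\xi=z_0$ be the coordinate at $v$ defined by \eqref{eq:coneeps}, so that $q=\xi^nd\xi^2$. Choose $R_1$ with $\Omega_0\subset\{|u|<R_1\}$ and $C$ with $|h(u)-u|\le C/|u|$ for $|u|\ge R_1$. Then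
\begin{equation}\label{eq:compare}
|z_\varepsilon-\xi|\le C\delta/R_1\ \text{ on }\{|\xi|\ge R_1\delta\},\qquad|\zeta_j^\varepsilon|=O(\varepsilon)\ \text{ on }\{|\xi|\le R_1\delta\}.
\end{equation}
Fix $\rho$ with $\rho^{m+2}/(m+2)=1/4$, put $\rho'=\rho/2$, and fix $\eta\in(0,1/10)$ with $3\eta<\rho'^{\,m+2}/(m+2)$. For small $\varepsilon\ge0$,
\begin{equation}\label{eq:inclusions}
\{|\xi|\le\rho\}\subset\bigcup_j\{|\zeta_j^\varepsilon|<1/3\},\qquad\bigcup_j\{|\zeta_j^\varepsilon|\le3\eta\}\subset\{|\xi|<\rho'\}.
\end{equation}
Indeed, by \eqref{eq:coneeps} and \eqref{eq:compare}, a point with $|\xi|\le\rho$ has $|\zeta_j^\varepsilon|\le1/4+O(\delta)$, and a point with $|\xi|\ge\rho'$ has $|\zeta_j^\varepsilon|\ge\rho'^{\,m+2}/(m+2)-O(\delta)>3\eta$.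

\subsection{Charts}

On $S_\varepsilon$, for small $\varepsilon\ge0$, we use three kinds of charts, whose domains in $\mathbb C$ do not depend on $\varepsilon$:
\begin{itemize}
\item $U=\{|\xi|<\rho\}$, defined by the first inclusion in \eqref{eq:inclusions};
\item the open strip $\Sigma_c^\circ=\{0<\operatorname{Re}\zeta<1\}$ of each loop $c$;
\item the filled half-cylinder $W_p=\{|\omega_p|<1\}$, with $\omega_p=1$ at the beginning of a fixed loop side of the face $p$.
\end{itemize}
The circumference $L_p(\varepsilon)$ is a positive integer plus $O(\varepsilon)$ and tends to $L_p(0)$.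

\emph{Compact cover.} There is $r_0<1$ such that, for small $\varepsilon$, the surface $S_\varepsilon$ is covered by the sets
\begin{equation}\label{eq:cover}
\{|\xi|\le\rho'\}\subset U,\qquad[\eta,1-\eta]\times[-\eta,\eta]\subset\Sigma_c^\circ,\qquad\{|\omega_p|\le r_0\}\subset W_p .
\end{equation}
A point at height at least $\eta$ has $|\omega_p|\le e^{-2\pi\eta/L_p(\varepsilon)}\le r_0$. A point at height at most $\eta$ over the part $[\eta,1-\eta]$ of a loop lies in a rectangle. Any other point lies at height at most $\eta$ over a tree side or over a point of a loop within $\eta$ of a foot, so $|\zeta_j^\varepsilon|\le\varepsilon R_0+2\eta\le3\eta$ for some $j$, and the second inclusion in \eqref{eq:inclusions} applies.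

\emph{Transitions.} Distinct strips are disjoint, and so are distinct $W_p$. The other overlaps are as follows; the real constants $\beta(\varepsilon)$ are sums of loop lengths and terms $O(\varepsilon)$, and tend to $\beta(0)$.
\begin{itemize}
\item On the upper or lower half of $\Sigma_c^\circ$, which lies in some $W_p$: $\omega_p=\exp\big(2\pi i(\pm\zeta+\beta(\varepsilon))/L_p(\varepsilon)\big)$.
\item On the part of $U$ interior to gap $j$, which lies in some $W_p$: $\omega_p=\exp\big(2\pi i(\zeta_j^\varepsilon+\beta(\varepsilon))/L_p(\varepsilon)\big)$, with $\zeta^\varepsilon_j$ given by \eqref{eq:coneeps} outside $\Omega_0$.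
\item On $U\cap\Sigma_c^\circ$ near an end $a_j$ of $c$, with $\zeta=0$ at the foot of $a_j$: $\zeta=\zeta_j^\varepsilon-\varepsilon o_j$ on the upper half and $\zeta=-\zeta_{j-1}^\varepsilon-\varepsilon o_j$ on the lower half. Outside $\Omega_0$ both read $\zeta=(-1)^{j-1}z_\varepsilon^{\,m+2}/(m+2)-\varepsilon o_j$. If the strip coordinate vanishes at the other end of $c$, this formula gives $1-\zeta$.
\end{itemize}
For $\varepsilon=0$ the overlaps of the last two kinds are open sectors in $\{0<|\xi|<\rho\}$. By \eqref{eq:compare}, $z_\varepsilon\to\xi$ locally uniformly on $\xi\ne0$. So a compact subset of an overlap for $\varepsilon=0$, read in the coordinate $\zeta$ for the first kind and $\xi$ for the other two, lies in the corresponding overlap for small $\varepsilon$, and near it the transition maps converge uniformly to those of $S_0$, together with their derivatives since they are holomorphic.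

\subsection{Compactness and prescribed jets}

Write $\varphi\in V_\varepsilon$ as $\varphi^0d\xi^2$, $\varphi^cd\zeta^2$, $\varphi^pd\omega_p^2$ in the charts. The functions $\varphi^0$, $\varphi^c$, $\omega_p\varphi^p$ are holomorphic on the fixed domains, and each has $L^1$ norm at most $\|\varphi\|$. By the mean value property $|f(a)|\le(\pi\varrho^2)^{-1}\int_{|z-a|<\varrho}|f|$, each is bounded on compact subsets by a constant times $\|\varphi\|$, the constant being independent of $\varepsilon$. We say that $\varphi_k\in V_{\varepsilon_k}$ \emph{converges in charts} if these functions converge locally uniformly.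

\begin{lemma}\label{lem:compact}
Let $\varepsilon_k\to0$ and $\varphi_k\in V_{\varepsilon_k}$ with $\|\varphi_k\|=1$. Then a subsequence converges in charts to a nonzero element of $V_0$.
\end{lemma}

\begin{proof}
Montel's theorem gives a subsequence that converges in charts. The rule $\varphi^{\mathrm{old}}=(\varphi^{\mathrm{new}}\circ\Psi)\,\Psi'^2$ for a transition map $\Psi$ passes to the limit on compact subsets of the overlaps of $S_0$, so the limits define a quadratic differential $\varphi$ on $S_0$, holomorphic off $\Delta$ and with at most simple poles on $\Delta$. Suppose $\varphi=0$. The norm $\|\varphi_k\|$ is at most the sum of the integrals of $|\varphi_k|$ over the finitely many sets \eqref{eq:cover}. These tend to $0$: on the first two kinds by uniform convergence, and on $\{|\omega_p|\le r_0\}$ because $|\varphi_k^p|\le|\omega_p|^{-1}\sup|\omega_p\varphi^p_k|$ and $|\omega_p|^{-1}$ is integrable. This contradicts $\|\varphi_k\|=1$.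
\end{proof}

Let $J_\varepsilon^M:V_\varepsilon\to\mathbb C^{M+1}$ send $\varphi$ to the Taylor coefficients of $\xi^0,\dots,\xi^M$ in $\varphi^0$. The order $M=m-1$ is within reach of a degree count. The order $M=m$, which produces the logarithmic term, is borderline for Riemann--Roch, and there the geometry of $\Gamma_0$ enters.

\begin{lemma}\label{lem:jets}
The map $J_0^{m-1}$ is surjective. If $g\ge1$, the map $J_0^m$ is surjective.
\end{lemma}

\begin{proof}
The kernel of $J_0^M$ is $H^0(\mathcal L_M)$ with $\mathcal L_M=2K+D-(M+1)v$ on $S_0$, so $J_0^M$ is surjective if and only if $h^0(\mathcal L_M)=3g-3+s-(M+1)$. The divisor $\mathcal L_{m-1}$ has degree $4g-4+s-m=2g-1>2g-2$, so $h^0=g=3g-3+s-m$.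

The divisor $\mathcal L_m$ has degree $2g-2$, so $h^0(\mathcal L_m)=g-1+h^0(K-\mathcal L_m)$, and surjectivity means $h^0(K-\mathcal L_m)=0$. A divisor of degree $0$ has a section only if it is principal. So if $J_0^m$ is not surjective, then $(m+1)v-D$ is linearly equivalent to $K$, and there is a meromorphic $1$-form $\theta$ with divisor $(m+1)v-D$. Then $\theta^2$ and $q$ have the same divisor $nv-2D$, and after scaling $\theta^2=q$ and, after a change of sign, $\theta=\xi^{m+1}d\xi$ near $v$. The half-edge $a_j$ is the ray $\xi=a\,e^{i\pi(j-1)/(m+2)}$, $a>0$, on which $\theta=(-1)^{j-1}a^{m+1}da$. Thus $\theta$ is positive on the outward directions of both $a_1$ and $a_3$. For $g\ge1$ these are the two ends of one loop. Along the open loop $q$ is positive on tangent vectors, so $\theta$ is real and nonzero on them and keeps its sign in a fixed direction of travel. Leaving $v$ along $a_1$ we return along $a_3$ inward, so the signs on the two outward directions are opposite. This is a contradiction.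
\end{proof}

For $g=0$ the second statement fails, since $\dim V_0=s-3=m<m+1$. It has to fail somewhere: rank $2m+1$ is impossible when $\dim\mathcal T_0^s=2m$. Set $M=m$ if $g\ge1$ and $M=m-1$ if $g=0$.

\begin{lemma}\label{lem:uniform}
There are a sequence $\varepsilon\to0$, a constant $B$, and elements $\varphi_{k,\varepsilon}\in V_\varepsilon$, for $0\le k\le M$ and $\varepsilon$ in the sequence, such that
\[
\varphi^0_{k,\varepsilon}(\xi)=\xi^k+\xi^{M+1}R_{k,\varepsilon}(\xi),\qquad|R_{k,\varepsilon}|\le B\ \text{ on }|\xi|\le\rho',\qquad|\omega_p\varphi^p_{k,\varepsilon}|\le B\ \text{ on }|\omega_p|\le r_0 .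
\]
\end{lemma}

\begin{proof}
To take limits of bases we need bases that do not degenerate. Every normed space of finite dimension $d$ has an \emph{Auerbach basis}: unit vectors $\psi_1,\dots,\psi_d$ with $|\lambda_j|\le\|\sum_i\lambda_i\psi_i\|$ for all scalars $\lambda$. (Maximize $|\det(\psi_1,\dots,\psi_d)|$ over unit vectors and use Cramer's rule.) Let $(\psi_{j,\varepsilon})_j$ be an Auerbach basis of $V_\varepsilon$, with $d=3g-3+s$ for all $\varepsilon$. By Lemma~\ref{lem:compact}, along a sequence $\psi_{j,\varepsilon}$ converges in charts to $\psi_j\in V_0$ for every $j$. Suppose $\sum\lambda_j\psi_j=0$ with $\lambda\ne0$. The elements $\sum\lambda_j\psi_{j,\varepsilon}$ have norm at least $\max|\lambda_j|$ and converge in charts to $0$, so their normalizations converge in charts to $0$, contrary to Lemma~\ref{lem:compact}. Hence $(\psi_j)$ is a basis of $V_0$.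

The matrices with columns $J_\varepsilon^M(\psi_{j,\varepsilon})$ converge to the matrix with columns $J_0^M(\psi_j)$, which has rank $M+1$ by Lemma~\ref{lem:jets}. Choose $M+1$ columns that form an invertible matrix in the limit. For small $\varepsilon$ the corresponding matrices are invertible with bounded inverses. This yields combinations $\varphi_{k,\varepsilon}$ of the $\psi_{j,\varepsilon}$ with bounded coefficients, hence bounded norm, such that $J^M_\varepsilon(\varphi_{k,\varepsilon})$ is the $k$-th standard basis vector. The mean value property bounds $\omega_p\varphi^p_{k,\varepsilon}$ on $|\omega_p|\le r_0$ and $\varphi^0_{k,\varepsilon}$ on $|\xi|\le\rho'$. The function $R_{k,\varepsilon}=(\varphi^0_{k,\varepsilon}-\xi^k)/\xi^{M+1}$ is holomorphic on $U$ and uniformly bounded on the circle $|\xi|=\rho'$, hence inside it by the maximum principle.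
\end{proof}

\section{Asymptotics of the strip integrals and the rank}\label{sec:asymptotics}

\begin{lemma}\label{lem:asymptotics}
Let $e\in T$ and let $\varepsilon\to0$ along the sequence of Lemma~\ref{lem:uniform}. Then
\[
i\,\delta^{m-k}A_e(\varphi_{k,\varepsilon})\to I_{e,k}\quad(0\le k\le m-1),
\]
and if $g\ge1$, then $iA_e(\varphi_{m,\varepsilon})=\kappa_e\log(1/\delta)+O(1)$.
\end{lemma}

\begin{proof}
Let $\varphi=\varphi_{k,\varepsilon}$, and compute $iA_e(\varphi)=\int_{\gamma_e}\varphi/\sqrt q$ along the vertical line $\gamma_e\subset S_\varepsilon$ through the midpoint of $e$, oriented like $G_e$. The part of $\gamma_e$ at height at least $\eta$ lies in the sets $\{|\omega_p|\le r_0\}$, and by \eqref{eq:decay} and Lemma~\ref{lem:uniform} it contributes $O(1)$. On the part at height at most $\eta$ we have $|\zeta_j^\varepsilon|\le\varepsilon R_0+\eta\le3\eta$, so this part lies in $\{|\xi|<\rho'\}$ and is the segment $G_e^\varepsilon=\{|y|\le\eta/\varepsilon\}$ of $G_e$. There $\sqrt q=\delta^{m+2}\sqrt P\,du$ and $d\xi^2=\delta^2du^2$, so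
\begin{equation}\label{eq:split}
iA_e(\varphi)=\delta^{k-m}\int_{G_e^\varepsilon}\frac{u^kdu}{\sqrt P}+\delta^{M+1-m}\int_{G_e^\varepsilon}\frac{u^{M+1}R_{k,\varepsilon}(\delta u)\,du}{\sqrt P}+O(1).
\end{equation}
On $G_e$ we have $P\ne0$ and $|du|=dy/|P|^{1/2}$. For large $|y|$, \eqref{eq:cone} and \eqref{eq:signs} give $|u|\asymp|y|^{1/(m+2)}$ and $|P|\asymp|u|^{2m+2}$. Hence for an integer $l\ge0$ the measure $|u|^l|du|/|P|^{1/2}=|u|^l\,dy/|P|$ is at most a constant times $(1+|y|)^{-1+(l-m)/(m+2)}dy$, and, as $\varepsilon^{-1/(m+2)}=\delta^{-1}$,
\begin{equation}\label{eq:sizes}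
\int_{G_e^\varepsilon}\frac{|u|^l|du|}{|P|^{1/2}}=\begin{cases}O(1),&l\le m-1,\\ O(\log(1/\delta)),&l=m,\\ O(\delta^{-1}),&l=m+1,\end{cases}
\end{equation}
with absolute convergence over all of $G_e$ in the first case. By \eqref{eq:sizes} with $l=M+1$, the second term of \eqref{eq:split} is $O(\log(1/\delta))$ if $M=m-1$, and $\delta\cdot O(\delta^{-1})=O(1)$ if $M=m$.

For $k\le m-1$ the first term is $\delta^{k-m}(I_{e,k}+o(1))$. Multiply \eqref{eq:split} by $\delta^{m-k}$ and use $\delta^{m-k}\log(1/\delta)\to0$.

Let $k=m=M$. By \eqref{eq:signs}, on the two ends of $G_e$ we have $u^mdu/\sqrt P=\sigma_\pm(1+O(u^{-2}))\,du/u$. The error contributes $O(1)$, since $|u|^{-3}|du|\asymp|y|^{-(m+4)/(m+2)}dy$ is integrable at infinity. Each end of $G_e$ stays in one sector \eqref{eq:cone} and $u/z\to1$, so the variation of $\arg u$ is bounded, and at $|y|=\eta/\varepsilon$ we have $|u|\asymp\delta^{-1}$, so $\log|u|=\log(1/\delta)+O(1)$. The upper end, traversed outward, contributes $\sigma_+\log(1/\delta)+O(1)$. The lower end, traversed inward, contributes $-\sigma_-\log(1/\delta)+O(1)$. A fixed compact middle part contributes $O(1)$.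
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rank}]
Let $\varepsilon$ run through the sequence of Lemma~\ref{lem:uniform}. For small $\varepsilon$ all $\varepsilon\tau_e$ are less than $1$, so the lengths defining $S_\varepsilon$ form a point of $Q_T$. Let $\mathcal K_\varepsilon$ be the kernel \eqref{eq:kernel} at this point. Suppose that $t^\varepsilon\in\mathcal K_\varepsilon$ converges to $t\in\mathbb R^T$ along a subsequence. Multiplying $\sum_et_e^\varepsilon A_e(\varphi_{k,\varepsilon})=0$ by $i\delta^{m-k}$ and applying Lemma~\ref{lem:asymptotics} gives $\sum_et_eI_{e,k}=0$ for $0\le k\le m-1$. If $g\ge1$, multiplying $\sum_et_e^\varepsilon A_e(\varphi_{m,\varepsilon})=0$ by $i/\log(1/\delta)$ gives also $\sum_et_e\kappa_e=0$.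

Let $g\ge1$. If $\mathcal K_\varepsilon\ne0$ for arbitrarily small $\varepsilon$ in the sequence, unit vectors $t^\varepsilon\in\mathcal K_\varepsilon$ have a subsequence converging to a unit vector $t$ that satisfies all the equations of Lemma~\ref{lem:periods}, which is impossible. So $\mathcal K_\varepsilon=0$ for small $\varepsilon$, and the rank is $2m+1$.

Let $g=0$. If $\dim\mathcal K_\varepsilon\ge2$ for arbitrarily small $\varepsilon$ in the sequence, orthonormal pairs in $\mathcal K_\varepsilon$ have a subsequence converging to an orthonormal pair in $\{t:\sum_et_eI_{e,k}=0,\ 0\le k\le m-1\}$, a space of dimension at most $1$ by Lemma~\ref{lem:periods}. So $\dim\mathcal K_\varepsilon\le1$ for small $\varepsilon$, and the rank is at least $2m$.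
\end{proof}

By Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{CJLS}
N.~Colin, R.~Jim\'enez Rolland, P.~L. Le\'on \'Alvarez, and L.~J. S\'anchez Salda\~na,
\emph{On the dimension of Harer's spine for the decorated Teichm\"uller space},
arXiv:2409.04392 (2024).

\bibitem{Harer}
J.~L. Harer,
\emph{The virtual cohomological dimension of the mapping class group of an orientable surface},
Invent. Math. \textbf{84} (1986).

\end{thebibliography}
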